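# Extremal rays in the half-space $K<0$ for blowups of $\mathbb{P}^n$ at points

## 1. Blowing up $n+2$ points of $\mathbb{P}^n$

Fix points $P_1,\dots,P_k\in\mathbb{P}^n$. For which numbers $d,m_1,\dots,m_k$ is there a hypersurface of degree $d$ with multiplicity at least $m_i$ at each $P_i$? Asymptotically, and up to limits, the answer is recorded by a closed convex cone, and one would like to know its extremal rays. There are obvious ones (the exceptional divisors), and Cremona transformations carry them to others. We want to know how much of the cone is obtained in this way. We begin with $k=n+2$, where everything can be done by hand.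

### The objects

Let $n\ge 2$ and $k\ge n+1$. Let $X=\mathrm{Bl}_k\mathbb{P}^n$ be the blowup of $\mathbb{P}^n$ at $P_1,\dots,P_k$, let $H$ be the pullback of the hyperplane class, and let $E_1,\dots,E_k$ be the exceptional divisors. Then $H,E_1,\dots,E_k$ is a basis of $\mathrm{Pic}(X)$. Put $N^1(X)=\mathrm{Pic}(X)\otimes\mathbb{R}$, and let
$$\mathcal{E}=\overline{\mathrm{Eff}}(X)\subset N^1(X)$$
be the pseudoeffective cone, that is, the closure of the convex cone generated by the classes of effective divisors. We write every class as
$$D=dH-\sum_{i=1}^k m_iE_i$$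
and call $d$ its *degree*. The canonical class is $K=-(n+1)H+(n-1)\sum_iE_i$.

A ray $R=\mathbb{R}_{\ge0}x$, $x\ne 0$, in a closed convex cone $\mathcal{N}$ is *extremal* if $y,z\in\mathcal{N}$ and $y+z\in R$ imply $y,z\in R$.

**Definition (Cremona-general points).** The points are in general linear position if any $n+1$ or fewer of them are linearly independent. They are *Cremona-general* if they are in general linear position and remain so after any finite sequence of standard Cremona transformations centered at $n+1$ of the points.

The standard Cremona transformation centered at the coordinate points is $[x_0:\dots:x_n]\mapsto[x_0^{-1}:\dots:x_n^{-1}]$. After applying it, the new configuration consists of the coordinate points of the target and the images of the remaining points.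

*Example.* Any $n+2$ points in general linear position are Cremona-general. Choose coordinates in which $n+1$ of them are the coordinate points and the last is $[1:\dots:1]$. The Cremona map fixes $[1:\dots:1]$, so the new configuration is again in general linear position. Any choice of $n+1$ centers can be put in this form.

*Non-example.* Let $n=2$ and take six points on a smooth conic. No three are collinear. The Cremona map centered at three of them carries the conic to a curve of degree $2\cdot 2-3=1$, so the images of the other three points are collinear.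

From now on the points are Cremona-general.

**Definition (the group $W$).** For $I\subset\{1,\dots,k\}$ with $|I|=n+1$, the Cremona transformation centered at $\{P_i\}_{i\in I}$ induces the linear involution
$$\varphi_I^*:\quad H\mapsto nH-(n-1)\sum_{i\in I}E_i,\qquad E_i\mapsto H-\sum_{j\in I\setminus\{i\}}E_j\ (i\in I),\qquad E_j\mapsto E_j\ (j\notin I).$$
Let $W=\mathcal{W}_{n,k}\subset GL(N^1(X))$ be the group generated by all $\varphi_I^*$, and let $\mathcal{O}=W\cdot E_1$.

We use one fact as known: **$W$ preserves $\mathcal{E}$.** (For $n=2$ everything below is under this same assumption.) Cremona-generality enters only through this fact.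

**Definition (Coble pairing).** This is the symmetric bilinear form on $N^1(X)$ with
$$(H,H)=n-1,\qquad (H,E_i)=0,\qquad (E_i,E_j)=-\delta_{ij}.$$

For $n=2$ this is the intersection form of the surface $X$. For $n\ge3$ it is not an intersection number, but it plays the same role. From the definition,
$$(D,E_i)=m_i,\qquad (D,H)=(n-1)d,\qquad (K,D)=(n-1)\Big(\sum_i m_i-(n+1)d\Big). \tag{1}$$
For example, $(K,E_1)=-(n-1)<0$. The form is nondegenerate of signature $(1,k)$.

For $|I|=n+1$ put $\alpha_I=H-\sum_{i\in I}E_i$. Then
$$(\alpha_I,\alpha_I)=(n-1)-(n+1)=-2,\qquad (K,\alpha_I)=(n-1)\big((n+1)-(n+1)\big)=0,$$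
and
$$\varphi_I^*(x)=x+(x,\alpha_I)\,\alpha_I. \tag{2}$$
To check (2), evaluate on the basis. Since $(H,\alpha_I)=n-1$, the formula sends $H$ to $H+(n-1)\alpha_I=nH-(n-1)\sum_IE_i$. For $i\in I$ we have $(E_i,\alpha_I)=1$, so $E_i$ goes to $E_i+\alpha_I=H-\sum_{I\setminus\{i\}}E_j$. For $j\notin I$, $(E_j,\alpha_I)=0$. So $\varphi_I^*$ is a reflection. Therefore $W$ acts by isometries, preserves $\mathrm{Pic}(X)$ and fixes $K$. Taking degrees in (2),
$$\deg\varphi_I^*D=d+(D,\alpha_I)=d+(n-1)d-\sum_{i\in I}m_i. \tag{3}$$
The degree drops exactly when $\sum_{i\in I}m_i>(n-1)d$.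

### Two elementary properties of effective divisors

**(P1)** *Every $D\in\mathcal{E}$ has $d\ge0$ and $m_i\le d$ for all $i$.*

A prime divisor other than the $E_j$ is the strict transform of an irreducible hypersurface of degree $d\ge1$ with multiplicities $m_i$. We have $0\le m_i\le d$, as one sees on a line through $P_i$ not contained in the hypersurface. For the class $E_j$ we have $d=0$, $m_j=-1$, and the other $m_i$ are $0$. So the inequalities hold for primes, and being linear they pass to nonnegative combinations and limits.

**(P2)** *If $D\in\mathcal{E}$, then $r_i(D):=D+\min(m_i,0)E_i\in\mathcal{E}$.* The class $r_i(D)$ has the same degree and the same $m_j$ ($j\ne i$), and its $i$-th multiplicity is $\max(m_i,0)$.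

First let $D=\sum a_\Gamma\Gamma$ be a finite nonnegative combination of primes. Then $m_i=\sum_{\Gamma\ne E_i}a_\Gamma m_i(\Gamma)-a_{E_i}\ge -a_{E_i}$. So if $m_i<0$, then $a_{E_i}\ge|m_i|$, and $D-|m_i|E_i$ is still effective. In general $D$ is a limit of such classes, $r_i$ is continuous, and $\mathcal{E}$ is closed.

As a first use of (P1), *each $E_i$ spans an extremal ray of $\mathcal{E}$*. If $D+D'\in\mathbb{R}_{\ge0}E_i$ with $D,D'\in\mathcal{E}$, then both degrees are $0$, so all multiplicities of $D$ and $D'$ are $\le0$. For $j\ne i$ the $j$-th ones add to $0$, hence vanish. So $D,D'\in\mathbb{R}_{\ge0}E_i$. Since $W$ preserves $\mathcal{E}$, each element of $\mathcal{O}$ spans an extremal ray.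

### The cone for $k=n+2$

**Proposition 1.** *Let $n\ge2$, $k=n+2$. Then $\mathcal{O}$ consists of the $E_i$ and of the classes $H-\sum_{j\in J}E_j$ with $|J|=n$, the cone $\mathcal{E}$ is generated by $\mathcal{O}$, and the extremal rays of $\mathcal{E}$ are exactly the rays $\mathbb{R}_{\ge0}E$, $E\in\mathcal{O}$.*

**Step 1: computing the orbit.** Let $L$ be the proposed set and write $E_J=\sum_{j\in J}E_j$. The set $L$ is stable under each $\varphi_I^*$. On the $E_i$ this is the definition. For $H-E_J$ we have $(H-E_J,\alpha_I)=n-1-|J\cap I|$. Since $I$ omits one index $p$, either $J\subset I$, the pairing is $-1$ and $H-E_J\mapsto H-E_J-\alpha_I=E_i$ with $\{i\}=I\setminus J$; or $p\in J$, the pairing is $0$ and the class is fixed. Hence $\mathcal{O}\subset L$. Conversely, given $i\neq1$, let $J$ be the complement of $\{1,i\}$. Then $\varphi_{J\cup\{1\}}^*E_1=H-E_J$ and $\varphi_{J\cup\{i\}}^*(H-E_J)=E_i$, so all $E_i\in\mathcal{O}$. Finally, $H-E_J=\varphi^*_{J\cup\{i\}}E_i$ for any $i\notin J$. So $\mathcal{O}=L$.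

**Step 2: an explicit decomposition.** *If $0\le m_i\le d$ for all $i$ and $\sum_i m_i\le nd$, then $D$ is a nonnegative combination of classes $E_i$ and $H-E_J$, $|J|=n$.* (This holds for every $k\ge n$.) If $d=0$ then $D=0$. Let $d>0$; after scaling, $d=1$. Since $k\ge n$, we can raise the $m_i$, keeping them $\le1$, until their sum is $n$. Raising $m_i$ by $t$ replaces $D$ by $D-tE_i$, so it suffices to decompose the new class. Its vector $(m_i)$ lies in the polytope $\{x\in[0,1]^k:\sum x_i=n\}$. A vertex of this polytope has only coordinates $0,1$. Otherwise, since the sum is an integer, there are two coordinates strictly between $0$ and $1$, and moving them by $\pm t$ and $\mp t$ exhibits the point as a midpoint. So the vertices are the indicator vectors of $n$-sets $J$, and writing $(m_i)$ as a convex combination of these writes $D$ as a convex combination of classes $H-E_J$.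

**Step 3: descent for integral classes.** Let $C$ be the cone generated by $\mathcal{O}$. We show by strong induction on $d$ that every $D\in\mathcal{E}\cap\mathrm{Pic}(X)$ lies in $C$. By (P2), after subtracting nonnegative multiples of the $E_i$ (which lie in $C$) we may assume all $m_i\ge0$. Let $I$ be a set of indices of $n+1$ largest $m_i$.

If $\sum_{i\in I}m_i>(n-1)d$, then $\varphi_I^*D\in\mathcal{E}\cap\mathrm{Pic}(X)$ has smaller degree by (3), so it lies in $C$, and so does $D$, because $C$ is $W$-invariant.

If $\sum_{i\in I}m_i\le(n-1)d$, then one index is left over, and its multiplicity is $\le d$ by (P1). So $\sum_i m_i\le nd$, and Step 2 gives $D\in C$.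

**Step 4: from integral to real classes.** The cone $C$ has nonempty interior. It contains $H=(H-E_J)+E_J$ and $H-E_i=(H-E_J)+E_{J\setminus\{i\}}$ for $i\in J$. For small real $t_i$, with $t_i^{\pm}=\max(\pm t_i,0)$,
$$H-\sum t_iE_i=\sum t_i^+(H-E_i)+\Big(1-\sum t_i^+\Big)H+\sum t_i^-E_i\in C. \tag{4}$$
After scaling, (4) shows that a neighborhood of $H$ lies in $C\subset\mathcal{E}$. A closed convex set with interior points is the closure of its interior, so rational classes are dense in $\mathcal{E}$. By Step 3 they lie in $C$, which is closed, being finitely generated. Hence $\mathcal{E}=C$. The extremal rays of a finitely generated cone are among the generating rays, and we saw above that all elements of $\mathcal{O}$ span extremal rays. $\square$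

## 2. What breaks when there are more points

Keep $k\ge n+2$ arbitrary. The descent of Step 3 still runs. It stops at a class with
$$0\le m_i\le d,\qquad \text{the sum of the $n+1$ largest $m_i$ is at most }(n-1)d. \tag{5}$$
Call such classes *reduced*. A sensible first approach is to decompose reduced classes explicitly, as in Step 2. Step 2 needs $\sum m_i\le nd$, and this is the point at which the approach stops.

*Example ($n=3$, $k=7$).* Take $D=2H-E_1-\dots-E_7$. The four largest multiplicities add to $4=(n-1)d$, so $D$ is reduced, but $\sum m_i=7>6=nd$. A nonnegative combination of the $E_i$ and the planes $H-E_a-E_b-E_c$ has $\sum m_i\le3d$, so $D$ is not one. One needs new elements of $\mathcal{O}$. Applying $\varphi_I^*$ with $I=\{a,e,f,g\}$ to $H-E_a-E_b-E_c$, the pairing with $\alpha_I$ is $2-1=1$, and we get the class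
$$2H-2E_a-E_b-E_c-E_e-E_f-E_g$$
(for six distinct indices). The average of these over the $42$ choices of $a$ and of the omitted index is $D$: in the average the multiplicity at each point is $\frac{1}{42}(6\cdot2+6\cdot0+30\cdot1)=1$. So $D$ is still in the cone generated by $\mathcal{O}$, but we had to guess the right classes.

Enlarging the list cannot work in general. Every $E\in\mathcal{O}$ satisfies $(K,E)=(K,E_1)=-(n-1)$, so by (1)
$$\sum_i m_i(E)=(n+1)\,d(E)-1. \tag{6}$$
A nonnegative combination of elements of $\mathcal{O}$ of degree at most $N$ (with $N\ge1$) therefore has $\sum m_i\le(n+1-\frac1N)d$. On the other hand, if $k(n-1)\ge(n+1)^2$, the class $kH-(n+1)\sum_iE_i$ satisfies (5), since $(n+1)^2\le(n-1)k$, and it has $\sum m_i=(n+1)d$. No list of bounded degree reaches its neighborhood. By (6) the class itself is not a finite nonnegative combination of elements of $\mathcal{O}$ at all; at best it is a limit of such combinations.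

Two things change, then. The generating set may be infinite, so closures matter. And for $\sum m_i>(n+1)d$, that is $(K,D)>0$, we cannot hope for orbit classes: by (1) and (6), any limit of combinations of elements of $\mathcal{O}$ has $(K,\cdot)\le0$. So the right question is about the half-space
$$(K<0)=\{D:(K,D)<0\}.$$
For a cone $\mathcal{N}$, write $\mathcal{N}^{K<0}$ and $\mathcal{N}^{K\ge0}$ for the parts of $\mathcal{N}$ where $(K,\cdot)<0$, respectively $\ge0$. A ray $R$ lies in $\mathcal{N}^{K<0}$ if $R\setminus\{0\}\subset\mathcal{N}^{K<0}$. All of $\mathcal{O}$ lies in $(K<0)$.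

**Problem.** Let $n\ge3$ and $k\ge n+4$. Is every extremal ray of $\overline{\mathrm{Eff}}(X)$ that lies in $(K<0)$ of the form $\mathbb{R}_{\ge0}E$ with $E\in\mathcal{O}$?

This is posed as an open question, for the full range $n\ge3$, $k\ge n+4$, in Carolina Araujo, Ana-Maria Castravet, Inder Kaur, Diletta Martinelli, "Blowups, Gale duality, and moduli spaces", arXiv:2605.27152 (2026). The answer is yes, already for $n\ge2$, $k\ge n+2$. Let $C$ be the convex cone generated by $\mathcal{O}$, $\overline C$ its closure, and
$$C^\vee=\{f\in N^1(X):(f,E)\ge0\ \text{for all }E\in\mathcal{O}\}.$$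

**Theorem A.** *Let $n\ge2$, $k\ge n+2$. Then*
$$\mathcal{E}=\mathcal{E}^{K\ge0}+\sum_{E\in\mathcal{O}}\mathbb{R}_{\ge0}E,$$
*and the rays $\mathbb{R}_{\ge0}E$, $E\in\mathcal{O}$, accumulate only along $K^\perp$. Every extremal ray of $\mathcal{E}$ contained in $(K<0)$ is $\mathbb{R}_{\ge0}E$ for some $E\in\mathcal{O}$. In particular the answer to the Problem is yes.*

**Theorem B.** *Let $n\ge2$, $k\ge n+2$. Note $(K,K)=(n-1)\big((n+1)^2-k(n-1)\big)$.*

1. *If $D\in\mathcal{E}$, $(D,E)\ge0$ for all $E\in\mathcal{O}$, and $(K,D)\le0$, then $D\in\overline C$.*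
2. *If $(K,K)\ge0$, then $\mathcal{E}=\overline C$. If $(K,K)>0$, then $\mathcal{O}$ is finite and $\mathcal{E}=C$ is polyhedral. If $(K,K)=0$, i.e. $(n,k)\in\{(2,9),(3,8),(5,9)\}$, then $\mathcal{E}=\mathbb{R}_{\ge0}(-K)+\sum_{E\in\mathcal{O}}\mathbb{R}_{\ge0}E$, and (given that elements of $\mathcal{O}$ span extremal rays) the extremal rays of $\mathcal{E}$ are exactly those spanned by $\mathcal{O}$ and by $-K$.*
3. *$\mathcal{O}$ is finite iff $(K,K)>0$, and all extremal rays of $\mathcal{E}$ are spanned by elements of $\mathcal{O}$ iff $(K,K)>0$. If $(K,K)\le0$, there is always an extremal ray in $(K\ge0)$. For $(K,K)=0$ the ray of $-K$ lies in $K^\perp$, so $(K<0)$ cannot be replaced by $(K\le0)$ in general.*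
4. *The range $k\ge n+2$ is optimal. For $k=n+1$ the group is generated by one involution, $\mathcal{O}=\{E_1,\,H-E_2-\dots-E_{n+1}\}$, and the extremal ray of $E_2$ lies in $(K<0)$ but is not spanned by an element of $\mathcal{O}$.*

The way past the obstacle is not to decompose $D$ over $\mathcal{O}$. To show $D\in\overline C$, it is enough to pair $D$ with every test class $f\in C^\vee$. The set $C^\vee$ is $W$-invariant, so we may move the test class by $W$; if $D$ is reduced, suitable moves only make the pairing with $D$ smaller. At the end of the process the test class is nonnegative on the simple roots of $W$, and what we need is a decomposition of $D$ over the *roots*, which has $k+1$ terms and can be written down. The next two sections set this up.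

## 3. Permutations, simple roots, and a compact base

From here on $n\ge2$, $k\ge n+2$.

**Step 1: $W$ contains the permutations of the $E_i$.** This lets us sort multiplicities. Let $i\ne j$. Since $k-2\ge n$, there is an $n$-set $T$ avoiding $i,j$. Put $I=T\cup\{i\}$, $J=T\cup\{j\}$. Then $(\alpha_I,\alpha_J)=(n-1)-n=-1$, so by (2)
$$\varphi_I^*(\alpha_J)=\alpha_J-\alpha_I=E_i-E_j=:\beta.$$
Conjugating a reflection by an isometry gives the reflection in the image vector, so $\varphi_I^*\varphi_J^*\varphi_I^*$ is the map $x\mapsto x+(x,\beta)\beta$. It sends $E_i$ to $E_i-\beta=E_j$, sends $E_j$ to $E_j+\beta=E_i$, and fixes $H$ and the other $E_l$. So the symmetric group $S_k$ lies in $W$.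

Consequently all $E_i\in\mathcal{O}$, and $H-E_J=\varphi^*_{J\cup\{i\}}E_i\in\mathcal{O}$ for every $n$-set $J$ and $i\notin J$. As in Section 1, $H\in C$ and $H-E_i\in C$ for each $i$; the set $\mathcal{O}$ spans $N^1(X)$; and (4) holds, so $H\in\operatorname{int}C$. Since $E_1\in\mathcal{E}$ and $W$ preserves the closed cone $\mathcal{E}$, we have $C\subset\overline C\subset\mathcal{E}$.

**Definition (simple roots).** Put
$$\alpha_0=H-E_1-\dots-E_{n+1},\qquad \alpha_i=E_i-E_{i+1}\quad(1\le i\le k-1),$$
and $s_i(x)=x+(x,\alpha_i)\alpha_i$ for $0\le i\le k-1$. All $s_i$ lie in $W$, all $\alpha_i$ lie in $K^\perp$, and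
$$(D,\alpha_0)=(n-1)d-\sum_{i\le n+1}m_i,\qquad (D,\alpha_i)=m_i-m_{i+1}. \tag{7}$$

So $(D,\alpha_i)\ge0$ for $1\le i\le k-1$ means that $m_1\ge\dots\ge m_k$, and then $(D,\alpha_0)\ge0$ is the second condition in (5). The roots themselves are not in general pseudoeffective: $\alpha_1=E_1-E_2$ has degree $0$ and $m_2=1$, which violates (P1).

**Step 2: a compact slice of $\mathcal{E}$.** This measures the size of classes and controls infinite sequences in $\mathcal{O}$. Put
$$\lambda(D)=(k+1)d-\sum_i m_i=d+\sum_i(d-m_i).$$
By (P1), $\lambda\ge0$ on $\mathcal{E}$, and $\lambda(D)=0$ forces $d=0$ and all $m_i=d=0$, so $D=0$. The base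
$$B=\{D\in\mathcal{E}:\lambda(D)=1\}$$
is closed, and $0\le d\le1$, $0\le d-m_i\le1$ on it, so it is compact. In the same way, for each $c$ only finitely many integral classes in $\mathcal{E}$ have $\lambda\le c$. For $E\in\mathcal{O}$, (6) gives
$$\lambda(E)=(k-n)\,d(E)+1. \tag{8}$$

**Step 3: the orbit accumulates only on $K^\perp$.** Let $E_{(1)},E_{(2)},\dots$ be pairwise distinct elements of $\mathcal{O}$. They are integral classes in $\mathcal{E}$, so $\lambda(E_{(t)})\to\infty$. Hence
$$\Big(K,\frac{E_{(t)}}{\lambda(E_{(t)})}\Big)=-\frac{n-1}{\lambda(E_{(t)})}\to0,\qquad \Big(\frac{E_{(t)}}{\lambda(E_{(t)})},\frac{E_{(t)}}{\lambda(E_{(t)})}\Big)=-\frac{1}{\lambda(E_{(t)})^2}\to0.$$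
Any limit point $v$ of this sequence therefore satisfies
$$v\in B,\qquad v\ne0,\qquad (K,v)=0,\qquad (v,v)=0. \tag{9}$$
If $\mathcal{O}$ is infinite, such a $v$ exists, by compactness of $B$.

**Step 4: a class interior to everything.** We need one class for perturbations. Put $H_\varepsilon=H-\varepsilon\sum_iE_i$ with $\varepsilon>0$ small.

* $H_\varepsilon\in\operatorname{int}C\subset\operatorname{int}\mathcal{E}$, because $H\in\operatorname{int}C$.
* $H_\varepsilon\in\operatorname{int}C^\vee$. For $E\in\mathcal{O}$ of degree $d$, (1) and (6) give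
$$(H_\varepsilon,E)=(n-1)d-\varepsilon\big((n+1)d-1\big)=\big(n-1-\varepsilon(n+1)\big)d+\varepsilon.$$
For $\varepsilon<\frac{n-1}{n+1}$, comparison with (8) shows that this is at least $c\,\lambda(E)$ with $c=\min\big(\varepsilon,\frac{n-1-\varepsilon(n+1)}{k-n}\big)>0$, independent of $E$. The vectors $E/\lambda(E)$ lie in the compact set $B$, so for all $f$ close enough to $H_\varepsilon$ we have $(f,E/\lambda(E))\ge c/2$ for all $E\in\mathcal{O}$ at once.
* $(K,H_\varepsilon)=(n-1)\big(k\varepsilon-(n+1)\big)<0$ for $\varepsilon<\frac{n+1}{k}$.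

## 4. Testing a reduced class against the dual cone

**Lemma 2.** *Let $D=dH-\sum m_iE_i$ (real coefficients) satisfy*
$$d\ge m_1\ge m_2\ge\dots\ge m_k\ge0,\qquad \sum_{i\le n+1}m_i\le(n-1)d,\qquad \sum_{i\le k}m_i\le(n+1)d.$$
*Then $D\in\overline C$.*

Compared with Step 2 of Section 1, the bound $nd$ has become $(n+1)d$, which is exactly the condition $(K,D)\le0$.

**Step 1: a decomposition over the simple roots.** We claim
$$D=\sum_{j=0}^{k-1}c_j\alpha_j+c_kE_k\qquad\text{with all }c_j\ge0, \tag{10}$$
where $c_0=d$ and
$$c_j=\sum_{i\le j}(d-m_i)\quad(1\le j\le n+1),\qquad c_j=(n+1)d-\sum_{i\le j}m_i\quad(n+1\le j\le k).$$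
The two formulas agree for $j=n+1$. The coefficient of $H$ on the right of (10) is $c_0=d$. The coefficient of $E_i$ is:

* $-d+c_1=-m_1$ for $i=1$;
* $-d+c_i-c_{i-1}=-d+(d-m_i)=-m_i$ for $2\le i\le n+1$;
* $c_i-c_{i-1}=-m_i$ for $n+2\le i\le k$. For $i=k$ the term $c_kE_k$ plays the role of $c_k\alpha_k$.

For nonnegativity: if $j\le n+1$, use $m_i\le d$. If $j\ge n+1$, use $m_i\ge0$ and $\sum_{i\le k}m_i\le(n+1)d$ to get $c_j\ge(n+1)d-\sum_{i\le k}m_i\ge0$.

*Example.* For $n=3$, $k=7$, $D=2H-\sum E_i$ from Section 2,
$$D=2\alpha_0+\alpha_1+2\alpha_2+3\alpha_3+4\alpha_4+3\alpha_5+2\alpha_6+E_7,$$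
and no guessing was needed. Since the $\alpha_j$ are not in $\overline C$ in general, (10) alone proves nothing. It is useful only against test classes that are nonnegative on the roots.

By (7) and the hypotheses, also
$$(D,\alpha_j)\ge0\qquad(0\le j\le k-1). \tag{11}$$

**Step 2: an integral test class.** Suppose $D\notin\overline C$. Since $\overline C$ is a closed convex cone and the form is nondegenerate, the separation theorem gives $f_0\in C^\vee$ with $(f_0,D)<0$. For small $\eta>0$ the class $f_0+\eta H_\varepsilon$ still pairs negatively with $D$, and it is interior to $C^\vee$, because adding an element of a convex cone to an interior point gives an interior point. So some rational class near it is in $C^\vee$ and pairs negatively with $D$. Clearing denominators, we get $f\in C^\vee\cap\mathrm{Pic}(X)$ with $(f,D)<0$.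

**Step 3: moving the test class.** Every $g\in Wf$ lies in $C^\vee\cap\mathrm{Pic}(X)$, since $W$ acts by isometries, permutes $\mathcal{O}$ and preserves $\mathrm{Pic}(X)$. Its degree is a nonnegative integer: $(n-1)\deg g=(g,H)\ge0$ because $H\in C$. Let
$$S=\{g\in Wf:(g,D)<0\}\ni f.$$
If $g\in S$ and $(g,\alpha_j)<0$, then by (11)
$$(s_jg,D)=(g,D)+(g,\alpha_j)(\alpha_j,D)\le(g,D)<0,$$
so $s_jg\in S$. In words: when $g$ is on the wrong side of a root hyperplane, reflecting it to the right side keeps it in $S$.

**Step 4: a minimal test class is nonnegative on all roots.** Choose $g=\delta H-\sum b_iE_i\in S$ of minimal degree $\delta$. If $(g,\alpha_i)=b_i-b_{i+1}<0$ for some $i\ge1$, replace $g$ by $s_ig\in S$. This swaps $b_i$ and $b_{i+1}$ and does not change the degree. After finitely many such swaps, $b_1\ge\dots\ge b_k$, so $(g,\alpha_i)\ge0$ for $1\le i\le k-1$, and $g$ still has minimal degree. If $(g,\alpha_0)<0$, then $s_0g\in S$ has degree $\delta+(g,\alpha_0)<\delta$, against minimality. So $(g,\alpha_j)\ge0$ for $0\le j\le k-1$. Also $(g,E_k)\ge0$, since $g\in C^\vee$.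

**Step 5: contradiction.** Pair $g$ with (10):
$$(g,D)=\sum_{j=0}^{k-1}c_j(g,\alpha_j)+c_k(g,E_k)\ge0,$$
which contradicts $g\in S$. Hence $D\in\overline C$. $\square$

## 5. Descent into a closed cone: proof of Theorem A

In Section 1 the descent ended inside $C$. Now it ends either in $\overline C$ or at a class with $(K,\cdot)\ge0$, so we need a cone that contains both kinds of class and is closed.

**Step 1: the closed cone $V$.** Let
$$\mathcal{S}=\Big\{\frac{E}{\lambda(E)}:E\in\mathcal{O}\Big\}\cup\{D\in B:(K,D)\ge0\}.$$
The set $\mathcal{S}$ is compact. The second part is compact. A sequence in the first part either takes some value infinitely often, or has a subsequence coming from pairwise distinct elements of $\mathcal{O}$; in the latter case, by compactness of $B$ and (9), a further subsequence converges to a point of $B\cap K^\perp$, which lies in the second part. The convex hull of a compact set in a finite-dimensional space is compact, so $\operatorname{conv}\mathcal{S}$ is compact. It lies in $\{\lambda=1\}$, hence away from $0$, so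
$$V:=\mathbb{R}_{\ge0}\operatorname{conv}\mathcal{S}=\mathcal{E}^{K\ge0}+\sum_{E\in\mathcal{O}}\mathbb{R}_{\ge0}E$$
is closed (sums on the right being finite). It is a convex cone. It is $W$-invariant, because $W$ preserves $\mathcal{E}$, the form, $K$ and $\mathcal{O}$. Being closed and containing $\mathcal{O}$, it satisfies $\overline C\subset V\subset\mathcal{E}$.

**Step 2: every $D\in\mathcal{E}\cap\mathrm{Pic}(X)$ lies in $V$.** We use strong induction on $d$, a nonnegative integer by (P1). Apply $r_1,\dots,r_k$ from (P2) to get $D'\in\mathcal{E}\cap\mathrm{Pic}(X)$ of the same degree with all multiplicities $\ge0$. The difference $D-D'$ is a nonnegative combination of the $E_i$, which lie in $\mathcal{O}\subset V$. So it suffices to show $D'\in V$. If $(K,D')\ge0$, then $D'\in\mathcal{E}^{K\ge0}\subset V$. Otherwise $(K,D')<0$. Since $S_k\subset W$, and $V$ and $\mathcal{E}$ are $W$-invariant, we may permute and assume $D'=dH-\sum m_iE_i$ with $m_1\ge\dots\ge m_k\ge0$.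

If $\sum_{i\le n+1}m_i>(n-1)d$, then $s_0D'\in\mathcal{E}\cap\mathrm{Pic}(X)$ has degree $d+(D',\alpha_0)<d$. By induction $s_0D'\in V$, hence $D'=s_0(s_0D')\in V$.

If $\sum_{i\le n+1}m_i\le(n-1)d$, then $m_1\le d$ by (P1), and $\sum_i m_i<(n+1)d$ by (1) and $(K,D')<0$. Lemma 2 gives $D'\in\overline C\subset V$.

**Step 3: from integral to real classes.** The induction used that degrees are integers, so we pass to real classes by density. The closed convex cone $\mathcal{E}$ has nonempty interior, so rational classes are dense in it. By Step 2 they all lie in $V$, which is closed. Hence $\mathcal{E}=V$. This is the decomposition in Theorem A, and the statement on accumulation is Step 3 of Section 3. Slicing by $\lambda=1$, we also get $B=\operatorname{conv}\mathcal{S}$.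

**Step 4: extremal rays.** An extremal ray $R$ of $\mathcal{E}$ meets $B$ in one point $p$, and $p$ is an extreme point of $B=\operatorname{conv}\mathcal{S}$. An extreme point of a convex hull $\operatorname{conv}\mathcal{S}$ belongs to $\mathcal{S}$. If $R$ lies in $(K<0)$, then $(K,p)<0$, so $p$ is not in the second part of $\mathcal{S}$. Hence $p=E/\lambda(E)$ for some $E\in\mathcal{O}$, and $R=\mathbb{R}_{\ge0}E$. $\blacksquare$

Since each $E\in\mathcal{O}$ spans an extremal ray of $\mathcal{E}$ (Section 1), the extremal rays of $\mathcal{E}$ in $(K<0)$ are exactly the rays $\mathbb{R}_{\ge0}E$, $E\in\mathcal{O}$.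

## 6. The sign of $(K,K)$: proof of Theorem B

The formula for $(K,K)$ is $(n+1)^2(n-1)-k(n-1)^2$.

**Part 1.** Let $M=\mathcal{E}\cap C^\vee\cap(K\le0)$, a closed convex $W$-invariant cone; we must show $M\subset\overline C$. By Step 4 of Section 3, $H_\varepsilon$ is an interior point of $M$, so rational classes are dense in $M$, and it suffices to show that every integral $D\in M$ lies in $\overline C$. Use strong induction on $d$. Here $m_i=(D,E_i)\ge0$ automatically, and by $S_k\subset W$ we may assume $m_1\ge\dots\ge m_k\ge0$. If $\sum_{i\le n+1}m_i>(n-1)d$, then $s_0D\in M\cap\mathrm{Pic}(X)$ has smaller degree, so $s_0D\in\overline C$ and $D\in\overline C$. Otherwise $m_1\le d$ by (P1) and $\sum m_i\le(n+1)d$ by $(K,D)\le0$, and Lemma 2 gives $D\in\overline C$.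

**Part 2, first claim: if $(K,K)\ge0$ then $\mathcal{E}=\overline C$.** The hypothesis says $k(n-1)\le(n+1)^2$. Run Step 2 of Section 5 with the $W$-invariant closed cone $\overline C$ in place of $V$, and without distinguishing the sign of $(K,D')$. The only place to check is the last case: $m_1\ge\dots\ge m_k\ge0$ and $\sum_{i\le n+1}m_i\le(n-1)d$. For $j\ge n+1$, $m_j$ is at most the average of $m_1,\dots,m_{n+1}$, so $m_j\le\frac{(n-1)d}{n+1}$. Hence
$$\sum_{i\le k}m_i\le(n-1)d+(k-n-1)\frac{(n-1)d}{n+1}=\frac{k(n-1)}{n+1}\,d\le(n+1)d,$$
and with $m_1\le d$ from (P1), Lemma 2 applies. So $\mathcal{E}\cap\mathrm{Pic}(X)\subset\overline C$, and by density $\mathcal{E}=\overline C$.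

**A fact on signature $(1,k)$.** *If $(K,K)\ge0$, $(x,K)=0$ and $(x,x)\ge0$, then $x\in\mathbb{R}K$; if moreover $(K,K)>0$, then $x=0$.* Suppose $x$ and $K$ are independent. The plane they span meets the hyperplane $H^\perp$, on which the form is negative definite, in some $y=aK+bx\ne0$. Then $(y,y)<0$, but $(y,y)=a^2(K,K)+b^2(x,x)\ge0$, a contradiction. So $x=sK$, and if $(K,K)>0$ then $0=(x,K)=s(K,K)$ gives $s=0$.

**Part 2, case $(K,K)>0$.** If $\mathcal{O}$ were infinite, there would be $v\ne0$ with $(K,v)=(v,v)=0$ by (9), against the fact just proved. So $\mathcal{O}$ is finite, $C$ is a finitely generated cone, hence closed, and $\mathcal{E}=\overline C=C$ is polyhedral.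

**Part 3, finiteness: if $\mathcal{O}$ is finite then $(K,K)>0$.** We do this now because the case $(K,K)=0$ uses it. Since $\mathcal{O}$ spans $N^1(X)$, an element of $W$ is determined by its action on $\mathcal{O}$, so $W$ embeds in the permutations of $\mathcal{O}$ and is finite. The class $h=\sum_{w\in W}wE_1$ is $W$-invariant and lies in $\mathcal{E}$. From $s_jh=h$ we get $(h,\alpha_j)=0$ for $0\le j\le k-1$. The $\alpha_j$ are $k$ linearly independent vectors ($\alpha_1,\dots,\alpha_{k-1}$ are independent of degree $0$, and $\alpha_0$ has degree $1$) in the $k$-dimensional space $K^\perp$, so they span it. Hence $h\in(K^\perp)^\perp=\mathbb{R}K$, say $h=sK$. Now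
$$s(K,K)=(h,K)=-(n-1)|W|<0,$$
and $\deg h=-s(n+1)\ge0$ by (P1), so $s\le0$. Therefore $s<0$ and $(K,K)>0$.

Together with the previous case: $\mathcal{O}$ is finite if and only if $(K,K)>0$.

**Part 2, case $(K,K)=0$.** Now $k(n-1)=(n+1)^2$, so $n-1$ divides $(n+1)^2\equiv4\pmod{n-1}$, hence $n-1$ divides $4$. So $n\in\{2,3,5\}$ and $(n,k)=(2,9),(3,8),(5,9)$.

By the finiteness statement, $\mathcal{O}$ is infinite, so limit points $v$ as in (9) exist. By the signature fact, $v\in\mathbb{R}K$. Since $v\ne0$ has degree $\ge0$ and $K$ has degree $-(n+1)<0$, $v=-cK$ with $c>0$. In particular $-K\in\mathcal{E}$, and $\lambda(v)=1$ gives $v=-K/\lambda(-K)$. So the closure of $\{E/\lambda(E):E\in\mathcal{O}\}$ is obtained by adding this one point. Its convex hull is compact, so the cone over it, $\mathbb{R}_{\ge0}(-K)+\sum_{\mathcal{O}}\mathbb{R}_{\ge0}E$, is closed. This cone contains $C$ and is contained in $\overline C$, so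
$$\mathcal{E}=\overline C=\mathbb{R}_{\ge0}(-K)+\sum_{E\in\mathcal{O}}\mathbb{R}_{\ge0}E.$$
Hence every extremal ray of $\mathcal{E}$ is spanned by an element of $\mathcal{O}$ or by $-K$. Elements of $\mathcal{O}$ do span extremal rays. For $-K$: since $(K,-K)=0$ and $(K,E)<0$ for $E\in\mathcal{O}$, we have $\mathcal{E}\subset(K\le0)$, and an element of $\mathcal{E}$ lies in $K^\perp$ only if all its coefficients on $\mathcal{O}$ vanish. So $\mathcal{E}\cap K^\perp=\mathbb{R}_{\ge0}(-K)$. If $y+z$ lies in this ray with $y,z\in\mathcal{E}$, then $(K,y)\le0$ and $(K,z)\le0$ add to $0$, so both vanish and $y,z\in\mathbb{R}_{\ge0}(-K)$. The ray is extremal.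

*Example ($n=3$, $k=8$).* Here $-K=4H-2\sum_{i=1}^8E_i$ has $\sum m_i=16=(n+1)d$. It lies in $\overline C$ and, by (6), not in $C$.

**Part 3, extremal rays.** If $(K,K)>0$, then $\mathcal{E}=C$ is generated by the finite set $\mathcal{O}$, so all its extremal rays are spanned by elements of $\mathcal{O}$. Suppose $(K,K)\le0$. Then $\mathcal{O}$ is infinite, and (9) gives $0\ne v\in\mathcal{E}\cap K^\perp$. If all extremal rays of $\mathcal{E}$ lay in $(K<0)$, then, since the compact convex set $B$ is the convex hull of its extreme points, we would have $\mathcal{E}\setminus\{0\}\subset(K<0)$, contradicting the existence of $v$. So some extremal ray lies in $(K\ge0)$, and it is not spanned by an element of $\mathcal{O}$, because $\mathcal{O}\subset(K<0)$. When $(K,K)=0$, the ray $\mathbb{R}_{\ge0}(-K)$ is extremal by Part 2 and lies in $K^\perp$; so in Theorem A the half-space $(K<0)$ cannot be replaced by $(K\le0)$ in general.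

**Part 4.** Let $k=n+1$. There is only one set $I=\{1,\dots,n+1\}$, so $W=\{1,\varphi_I^*\}$ and $\mathcal{O}=\{E_1,\ H-E_2-\dots-E_{n+1}\}$. No element of $\mathcal{O}$ is a multiple of $E_2$. But $E_2$ spans an extremal ray of $\mathcal{E}$, by the argument after (P2), which is valid for every $k$, and $(K,E_2)=-(n-1)<0$. So the conclusion of Theorem A fails for $k=n+1$. The step that is lost is Step 1 of Section 3: there is no room for an $n$-set $T$ avoiding two indices, and $W$ no longer contains the permutations of the $E_i$. $\blacksquare$
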